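\title{Topological transitivity of monoid cellular automata is decidable}

\begin{abstract}
A monoid cellular automaton is a cellular automaton on $M^{\mathbb{Z}^d}$, with $M$ a finite monoid, that is an endomorphism for the componentwise product. We prove that topological transitivity of such automata is decidable in every dimension. The algorithm performs two finite checks and decides transitivity of one group cellular automaton, the restriction to the unit group of $M$. We also show that transitivity is equivalent to topological mixing, to a strong form of mixing for the uniform measure, and to surjectivity together with the absence of nontrivial finitely supported periodic configurations.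
\end{abstract}

\section{The question and two small cases}\label{sec:intro}

Let $A$ be a finite set and $d\ge 1$. Elements of $A^{\mathbb{Z}^d}$ are \emph{configurations}, and elements of $\mathbb{Z}^d$ are \emph{cells}. We give $A^{\mathbb{Z}^d}$ the product of the discrete topologies. It is compact, and the \emph{cylinders} $[P]=\{x: x|_\Lambda=P\}$, with $\Lambda\subset\mathbb{Z}^d$ finite and $P\in A^\Lambda$, form a basis of clopen sets. A \emph{cellular automaton} (CA) is a continuous map $F\colon A^{\mathbb{Z}^d}\to A^{\mathbb{Z}^d}$ that commutes with all shifts $(x_i)_i\mapsto(x_{i+t})_i$, $t\in\mathbb{Z}^d$. By the Curtis--Hedlund--Lyndon theorem there are a finite \emph{neighborhood} $N\subset\mathbb{Z}^d$ and a \emph{local rule} $f\colon A^N\to A$ with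
\[
F(x)_i=f\big((x_{i+v})_{v\in N}\big).
\]
Now let $M$ be a finite monoid, and multiply configurations in $M^{\mathbb{Z}^d}$ cell by cell. A \emph{monoid CA} over $M$ is a CA on $M^{\mathbb{Z}^d}$ that is also a monoid endomorphism. It has a finite description $(d,M,N,f)$: the dimension, the multiplication table of $M$, the neighborhood and the table of $f$. If $M$ is a group, $F$ is a \emph{group CA}.

A continuous self-map $F$ of a space $X$ is \emph{(topologically) transitive} if for all nonempty open $A,B\subseteq X$ there is $n\ge0$ with $F^n(A)\cap B\neq\varnothing$, and \emph{(topologically) mixing} if this holds for all large $n$. Any two nonempty open sets of configurations contain cylinders over a common finite window $\Lambda$. So a CA is transitive if and only if, for every window $\Lambda$ and all patterns $P,R$ on it, some configuration that shows $P$ at time $0$ shows $R$ at some time $n$. This condition runs over infinitely many windows and puts no bound on $n$, so it cannot be read off the table of $f$ by a plain search. For groups the following is known, and we use it as a black box; see \cite{CDM}.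

\begin{quote}
\textbf{Group case.} There is an algorithm that, given a finite description of a group CA over a finite group, in any dimension $d\geq 1$, decides whether it is transitive.
\end{quote}

The problem we solve comes from Castronuovo, Dennunzio and Margara \cite{CDM}: \emph{is there an algorithm that, given a finite description $(d,M,N,f)$ of a monoid CA $F$, decides whether $F$ is transitive?} The answer is yes. The precise statements, Theorems~\ref{thm:criterion} and~\ref{thm:equiv}, need some notation and are given in Section~\ref{sec:results}. We first describe monoid CA concretely and look at two cases that show what to expect.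

\subsection*{Local endomorphisms}
We write $1$ for the identity of $M$ and also for the constant configuration with value $1$. For $m\in M$ and $k\in\mathbb{Z}^d$, let $m@k$ be the configuration with value $m$ at $k$ and $1$ elsewhere. The \emph{support} of $x$ is $\operatorname{supp}x=\{i:x_i\ne1\}$, and $x$ is \emph{finite} if its support is finite.

Since $F$ is an endomorphism, $f\colon M^N\to M$ is a monoid homomorphism. For $v\in\mathbb{Z}^d$ put $\varphi_v(m)=F(m@v)_0$. These are endomorphisms of $M$, the \emph{local endomorphisms} of $F$, and $\varphi_v\equiv1$ for $v\notin N$. For $v\neq v'$ the configurations $m@v$ and $m'@v'$ commute, so $\varphi_v(m)$ and $\varphi_{v'}(m')$ commute. A tuple in $M^N$ is the product of its one-cell parts, and applying $f$ gives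
\begin{equation}\label{eq:local}
F(x)_i=\prod_{v\in N}\varphi_v(x_{i+v}),\qquad F(m@k)_i=\varphi_{k-i}(m),
\end{equation}
with the product taken in any order. Conversely, finitely many endomorphisms $\varphi_v$ whose images commute elementwise define a monoid CA by \eqref{eq:local}. Each iterate $F^n$ is a monoid CA, so $F^n(m@k)_i$ depends only on $m$ and $k-i$.

\begin{example}\label{ex:and}
Let $M=\{0,1\}$ under multiplication. Its endomorphisms are the identity and the constant map $1$, so $F(x)_i=\prod_{v\in S}x_{i+v}$ for a finite set $S$. If $S=\varnothing$, then $F\equiv1$. If $|S|\ge2$, then $0@0$ is not in the image: $F(x)_0=0$ forces $x_v=0$ for some $v\in S$, and then $F(x)_{v-v'}=0$ for any other $v'\in S$. In both cases $F$ is not surjective, hence not transitive (Lemma~\ref{lem:sur}). If $S=\{v\}$, then $F$ is a shift. For $v=0$ it is the identity, which is not transitive. For $v\neq0$ it is mixing, since $F^n(x)|_\Lambda$ is read from $\Lambda+nv$, which misses $\Lambda$ for large $n$.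
\end{example}

The example shows the difference between units and nonunits. A unit can be canceled by another unit, and this is what makes group CA such as $x_i+x_{i+1}$ over $\mathbb{Z}/2$ surjective although a single letter spreads. A nonunit can never be canceled: in a finite monoid a product with a nonunit factor is a nonunit. If nonunits spread they accumulate, and surjectivity fails. One therefore expects that in a transitive monoid CA the nonunits travel rigidly, as in a shift, and that all remaining complexity lies in the units, where the group case applies. The two parts interact, however, as the next example shows.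

\begin{example}\label{ex:trail}
Let $L=\{1,e,a\}$ be the group $\{e,a\}$ of order two ($e^2=a^2=e$, $ea=ae=a$) with a new identity adjoined. The map $\varepsilon\colon L\to\mathbb{Z}/2$ with $\varepsilon(1)=\varepsilon(e)=0$, $\varepsilon(a)=1$ is a homomorphism. On the commutative monoid $M=L\times\mathbb{Z}/2$, with $d=1$, let
\[
F(x,y)_i=\big(x_{i+1},\;y_{i-1}+\varepsilon(x_i)\big).
\]
The units of $M$ are the pairs $(1,y)$. Induction on $n$ gives
\[
F^n(x,y)_i=\Big(x_{i+n},\;y_{i-n}+\sum_{t=0}^{n-1}\varepsilon(x_{i+n-1-2t})\Big).
\]
A nonunit $(a,0)$ placed at cell $0$ is at cell $-n$ at time $n$, and it has left the unit $(1,1)$ at the cells $-n+1,-n+3,\dots,n-1$. The nonunit leaves every window, but its trail of units does not. Still $F$ is mixing. Let $P,R$ be patterns on $\Lambda=\{-m,\dots,m\}$ and let $n>2m$, so that $\Lambda\pm n$ miss $\Lambda$. Put $P$ on $\Lambda$. Choose $x$ on $\Lambda+n$ to be the $L$-part of $R$, and $x=1$ on all other cells outside $\Lambda$. Now the sums above are determined, and we choose $y$ on $\Lambda-n$ so that the second coordinates come out as in $R$.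
\end{example}

This is the mechanism of the general proof of mixing. The nonunits of $P$ leave the window, the nonunits of $R$ are brought in from outside, both processes leave units in the window, and these are canceled by units sent in from outside.

\section{Units, two quotients, and the main theorems}\label{sec:results}

From now on $M$ is a finite monoid, $U$ is its group of units, and $F$ is a monoid CA over $M$ with neighborhood $N$ and local endomorphisms $\varphi_v$.

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(i)] If a product of elements of $M$ lies in $U$, then every factor lies in $U$.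
\item[(ii)] Every $m\in M$ has an idempotent power $m^k$, $k\ge1$. If $m\notin U$, then $m^k\notin U$.
\item[(iii)] The only idempotent unit is $1$.
\item[(iv)] A finite submonoid of a group is a group.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) It suffices to treat $ab=u\in U$. Put $c=bu^{-1}$, so $ac=1$. The map $x\mapsto cx$ is injective, hence onto, so $cy=1$ for some $y$, and $a=acy=y$. Thus $ca=1$, $a\in U$ and $b=a^{-1}u\in U$.
(ii) There are $i,j\ge1$ with $m^i=m^{i+j}$. If $k\ge i$ is a multiple of $j$, then $m^{2k}=m^k$. The second claim follows from (i).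
(iii) Cancel $e$ in $e^2=e$.
(iv) By (ii) and (iii) each element $m$ has $m^k=1$ for some $k\geq 1$, so $m^{-1}=m^{k-1}$ lies in the submonoid.
\end{proof}

\subsection*{Three automata attached to $F$}
Endomorphisms map units to units, so $F$ restricts to a group CA $F_U$ on $U^{\mathbb{Z}^d}$. The other two automata live on quotients of $M$. Suppose $\pi\colon M\to D$ is a surjective homomorphism and each $\varphi_v$ \emph{descends}, that is, $\pi\varphi_v=\varphi'_v\pi$ for an endomorphism $\varphi'_v$ of $D$. The images of the $\varphi_v'$ commute, so they define a monoid CA $F_D$ over $D$ with $\pi F=F_D\pi$, where $\pi$ is applied cell by cell.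

To see the motion of nonunits we erase the units. Let $\sim$ be the congruence on $M$ generated by the pairs $(u,1)$, $u\in U$, and let $p\colon M\to Q=M/{\sim}$ be the quotient map. By Lemma~\ref{lem:finite}(i), the map $M\to\{0,1\}$ sending units to $1$ and nonunits to $0$ is a homomorphism. It identifies $u$ with $1$, so it factors through $p$, and therefore
\[
p^{-1}(1)=U .
\]
It follows that $Q$ is \emph{conical}: $ab=1$ implies $a=b=1$. Indeed, $p(x)p(y)=1$ gives $xy\in U$, so $x,y\in U$. For an endomorphism $\varphi$ of $M$, the homomorphism $p\varphi$ sends $U$ to $1$, so $\varphi$ descends to an endomorphism $\bar\varphi$ of $Q$. This gives the monoid CA $F_Q$ over $Q$, with local endomorphisms $\bar\varphi_v$.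

To see a group CA as a quotient, call a congruence on $M$ a \emph{group congruence} if the quotient is a group. The quotient by the intersection of two group congruences embeds as a submonoid in a product of two finite groups, so it is a group by Lemma~\ref{lem:finite}(iv). Hence there is a smallest group congruence; let $\gamma\colon M\to\Gamma$ be the quotient, the \emph{largest group quotient} of $M$. The image of any homomorphism from $M$ to a group is a group, again by Lemma~\ref{lem:finite}(iv), so
\begin{equation}\label{eq:univ}
\text{every homomorphism from $M$ to a group factors through $\gamma$.}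
\end{equation}
Applied to $\gamma\varphi_v$, this shows that $\varphi_v$ descends to $\Gamma$, and we obtain a group CA $F_\Gamma$ over $\Gamma$.

\subsection*{Tracks}
A monoid $Y$ is the \emph{internal direct sum} $\bigoplus_sA_s$ of submonoids $A_s$ if elements of different $A_s$ commute and every $y\in Y$ is uniquely a product $\prod_s y_s$ with $y_s\in A_s$ and $y_s=1$ for all but finitely many $s$. The component maps $y\mapsto y_s$ are then homomorphisms. For finitely many summands we say \emph{direct product}. A nontrivial monoid is \emph{indecomposable} if it is not the internal direct product of two nontrivial submonoids. By induction on $|Q|$ we can write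
\[
Q=Q_1\times\dots\times Q_r
\]
with all $Q_a$ nontrivial and indecomposable; $r=0$ if $Q$ is trivial, that is, if $M$ is a group. Lemma~\ref{lem:KS} shows that the factors are unique up to order. We write $q^{(a)}$ for the $Q_a$-component of $q\in Q$, and think of a configuration $x\in Q^{\mathbb{Z}^d}$ as $r$ parallel \emph{tracks} $(x^{(a)}_i)_i$.

\subsection*{The three conditions}
For $v\in N$ let
\[
D_v=\{x\in M:\ \varphi_{v'}(x)\in U\ \text{ for all }v'\in N\setminus\{v\}\}.
\]
By \eqref{eq:local}, $x\in D_v$ means that $F(x@v)$ is a unit at every cell other than $0$.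
\begin{enumerate}
\item[\textbf{(T1)}] $F_U$ is transitive.
\item[\textbf{(T2)}] (a) There are a permutation $\tau$ of $\{1,\dots,r\}$ and vectors $w_a\in N$ such that $\bar\varphi_{w_a}$ restricts to an isomorphism $Q_a\to Q_{\tau(a)}$ and $\bar\varphi_v(Q_a)=1$ for $v\ne w_a$; and (b) the \emph{drift} $\delta_c=\sum_{a\in c}w_a$ is nonzero for every cycle $c$ of $\tau$.
\item[\textbf{(T3)}] Every $m\in M$ equals $\prod_{v\in N}\varphi_v(x_v)$ for some $x_v\in D_v$.
\end{enumerate}
If $\tau$ and the $w_a$ exist, they are unique, since $w_a$ is the only $v$ with $\bar\varphi_v(Q_a)\neq1$. Under (T2a), factoring each $x_{i+v}$ into components in \eqref{eq:local} and dropping trivial factors gives $F_Q(x)_i=\prod_a\bar\varphi_{w_a}(x^{(a)}_{i+w_a})$. The $a$-th factor lies in $Q_{\tau(a)}$, so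
\begin{equation}\label{eq:track}
F_Q(x)^{(\tau(a))}_{j-w_a}=\bar\varphi_{w_a}\big(x^{(a)}_j\big)\qquad(j\in\mathbb{Z}^d,\ 1\le a\le r).
\end{equation}
Thus (T2a) says that $F_Q$ shifts track $a$ by $w_a$, relabels it by an isomorphism and writes it on track $\tau(a)$, and (T2b) says that no track returns to its starting position after one tour of its cycle. Condition (T3) says that every letter can be written at cell $0$ by letters that write only units elsewhere. It is the part of surjectivity that (T1) and (T2) do not see.

\begin{theorem}\label{thm:criterion}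
A monoid CA $F$ over a finite monoid $M$ is topologically transitive if and only if \textup{(T1)}, \textup{(T2)} and \textup{(T3)} hold. Consequently, topological transitivity of monoid CA over finite monoids is decidable.
\end{theorem}

Let $\mu$ be the uniform Bernoulli measure on $M^{\mathbb{Z}^d}$, so $\mu[P]=|M|^{-|\Lambda|}$ for $P\in M^\Lambda$. A map $F$ preserving $\mu$ is \emph{strongly mixing} if $\mu(A\cap F^{-n}B)\to\mu(A)\mu(B)$ for all Borel sets $A,B$.

\begin{theorem}\label{thm:equiv}
For a monoid CA $F$ over a finite monoid $M$ the following are equivalent.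
\begin{enumerate}
\item[(a)] $F$ is transitive.
\item[(b)] $F$ is topologically mixing.
\item[(c)] $F$ preserves $\mu$, and for each finite $\Lambda\subset\mathbb{Z}^d$ there is $n_0$ such that $\mu([P]\cap F^{-n}[R])=\mu[P]\,\mu[R]$ for all $n\ge n_0$ and all $P,R\in M^\Lambda$. (In particular $F$ is strongly mixing for $\mu$.)
\item[(d)] \textup{(T1)}, \textup{(T2)} and \textup{(T3)} hold.
\item[(e)] $F$ is surjective, and $F_Q$ and $F_\Gamma$ are transitive.
\item[(f)] $F$ is surjective, and no $F^n$ with $n\ge1$ fixes a finite configuration other than $1$.
\end{enumerate}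
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:criterion} from Theorem~\ref{thm:equiv}]
The first sentence is the equivalence of (a) and (d). For the second, the set $U$, the maps $\varphi_v$ and the sets $D_v$ are read off the tables of $M$ and $f$. The congruence $\sim$ is obtained from the pairs $(u,1)$ by closing a relation on the finite set $M$ under reflexivity, symmetry, transitivity and multiplication on either side. This yields $Q$ and the $\bar\varphi_v$, and a search through tuples of submonoids of $Q$ yields a decomposition into indecomposables. Then (T2) and (T3) are finite checks. Finally $(d,U,N,f|_{U^N})$ is a finite description of $F_U$, so the algorithm of the group case decides (T1).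
\end{proof}

\begin{example}\label{ex:indep}
In Example~\ref{ex:trail} we have $F_U(y)_i=y_{i-1}$, which is mixing; $Q\cong L$ is indecomposable because $|L|=3$ is prime, with $w_1=1$; and (T3) holds since $D_1=M$, $U\subseteq D_{-1}$ and $(x,y)=\varphi_1(x,0)\varphi_{-1}(1,y)$. The following automata, all with $d=1$, show that no condition follows from the other two.
\begin{enumerate}
\item[(1)] The identity over $\mathbb{Z}/2$ violates only (T1).
\item[(2)] Over $M=Q=\{0,1\}^2$ let $F(x,y)_i=(y_{i+1},x_{i-1})$. Here $U$ is trivial, and (T3) holds because $D_1=\{(1,y)\}$, $D_{-1}=\{(x,1)\}$, $\varphi_1(1,y)=(y,1)$, $\varphi_{-1}(x,1)=(1,x)$. Both tracks move, with $w_1=-1$ and $w_2=1$, but $\tau$ is a $2$-cycle of drift $0$, and $F^2$ is the identity. So it is the drifts and not the single $w_a$ that matter.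
\item[(3)] Let $M$ consist of the $2\times2$ matrices $I$, $J=E_{12}+E_{21}$, the matrix units $E_{ij}$, and $0$. Then $U=\{I,J\}$. Each $E_{ij}$ has the form $J^sE_{11}J^t$, and $E_{11}=E_{11}E_{11}\sim E_{11}JE_{11}=0$, so $Q=\{0,1\}$. The map $\varphi$ that fixes $I,J$ and sends all nonunits to $0$ is an endomorphism. For $F(x)_i=\varphi(x_{i+1})$, both $F_U$ and $F_Q$ are shifts, so (T1) and (T2) hold, but $\varphi(M)\ne M$ and (T3) fails. Here $\Gamma$ is trivial, since $\gamma(0)$ is idempotent and absorbs everything, and $F$ shifts supports. So surjectivity cannot be dropped from (e) or (f).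
\end{enumerate}
\end{example}

\subsection*{Plan of the proof}
Section~\ref{sec:tools} recalls general facts, and Section~\ref{sec:groups} proves the equivalence of (a), (b) and (f) for surjective group CA. Section~\ref{sec:rigid} shows that surjectivity forces (T2a) and (T3). Section~\ref{sec:suff} proves (d)$\Rightarrow$(b) and (d)$\Rightarrow$(c)$\Rightarrow$(b), Section~\ref{sec:nec} proves (a)$\Rightarrow$(e)$\Rightarrow$(d), and Section~\ref{sec:periodic} proves (d)$\Leftrightarrow$(f). Since (b)$\Rightarrow$(a) is immediate, these implications give Theorem~\ref{thm:equiv}.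

\section{General facts on cellular automata}\label{sec:tools}

Let $A$ be a finite set. A CA on $A^{\mathbb{Z}^d}$ is \emph{pre-injective} if any two distinct configurations that differ in only finitely many cells have distinct images. We use two classical theorems.

\begin{quote}
\textbf{Garden of Eden theorem} (Moore 1962, Myhill 1963). A CA on $A^{\mathbb{Z}^d}$ is surjective if and only if it is pre-injective.

\textbf{Balance theorem} (Hedlund 1969 for $d=1$, Maruoka--Kimura 1976 for all $d$). A surjective CA on $A^{\mathbb{Z}^d}$ preserves the uniform Bernoulli measure.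
\end{quote}

The balance theorem is used only for statement (c) of Theorem~\ref{thm:equiv}.

\begin{lemma}\label{lem:sur}
A transitive CA $F$ on $A^{\mathbb{Z}^d}$ is surjective.
\end{lemma}

\begin{proof}
For $|A|=1$ there is nothing to prove, so let $|A|\geq 2$. The image of $F$ is compact. If it is not everything, its complement contains a cylinder $[P]$ over some window $\Lambda$. Prescribing two different letters at a cell outside $\Lambda$ gives disjoint cylinders $V_1,V_2\subseteq[P]$. Then $F^0(V_1)\cap V_2=\varnothing$, and $F^n(V_1)\cap V_2=\varnothing$ for $n\ge1$ because $V_2$ misses the image of $F$.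
\end{proof}

A system $(X',F')$ is a \emph{factor} of $(X,F)$ if there is a continuous surjection $\pi\colon X\to X'$ with $\pi F=F'\pi$. If $F^n(\pi^{-1}A)$ meets $\pi^{-1}B$, then $F'^n(A)$ meets $B$. Hence factors of transitive (mixing) systems are transitive (mixing), and factors of surjective maps are surjective. The automata $F_Q$ and $F_\Gamma$ are factors of $F$. The automaton $F_U$ is only a subsystem, and transitivity does not pass to subsystems in general: a nonzero shift over $|A|\ge2$ letters is mixing, but it is the identity on the constant configurations.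

\section{Group cellular automata}\label{sec:groups}

We need two things from the group case beyond decidability. In Example~\ref{ex:trail} the canceling units had to arrive at a late time, after the nonunits had left the window, and all at the same time; this requires mixing of $F_U$ and not just transitivity. And to deduce (T1) from transitivity of $F$ we need an algebraic witness of nontransitivity that can be carried from $U$ to the quotient $\Gamma$. The next proposition supplies both.

\begin{proposition}\label{prop:group}
Let $G$ be a finite group, $X=G^{\mathbb{Z}^d}$, and $T$ a surjective group CA on $X$. The following are equivalent.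
\begin{enumerate}
\item[(i)] $T$ is transitive.
\item[(ii)] $T$ is mixing.
\item[(iii)] No $T^n$ with $n\ge1$ fixes a finite configuration $z\ne1$.
\end{enumerate}
\end{proposition}

For instance, $T(x)_i=x_i+x_{i+1}$ over $\mathbb{Z}/2$ is surjective (solve $T(x)=y$ cell by cell in both directions from $x_0$) and moves the leftmost cell of a finite support one step to the left, so (iii) holds and $T$ is mixing. Surjectivity is needed: $T\equiv1$ over a nontrivial group satisfies (iii) but not (i).

The proof uses Fourier analysis on $X$, for which two facts about a finite group $H$ suffice. A \emph{coefficient} of a unitary representation $\rho$ of $H$ on a finite-dimensional complex inner product space is a function $h\mapsto\langle\rho(h)\xi,\eta\rangle$.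
\begin{enumerate}
\item[(R1)] Every function $H\to\mathbb{C}$ is a finite sum of coefficients of irreducible unitary representations.
\item[(R2)] If $g,g'$ are coefficients of inequivalent irreducible unitary representations, then $\sum_{h\in H}g(h)\overline{g'(h)}=0$.
\end{enumerate}
Call $\rho$ a \emph{local representation} of $X$ if it is the composite of the restriction $X\to G^B$, for some finite $B\subset\mathbb{Z}^d$, with an irreducible unitary representation of $G^B$. Let $\lambda$ be the uniform Bernoulli measure on $X$. Any two local representations factor through a common $G^B$, on which $\lambda$ induces the uniform distribution. So by (R2) coefficients of inequivalent local representations are orthogonal in $L^2(\lambda)$, and by (R1) the indicator of a cylinder is a finite sum of coefficients of local representations.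

\begin{proof}[Proof of Proposition~\ref{prop:group}]
Let $\rho,\sigma$ be local representations. Then $\rho\circ T$ depends on finitely many cells and has the same image as $\rho$, because $T$ is onto. So $\rho\circ T$ is a local representation. Again because $T$ is onto, a linear map intertwines $\rho\circ T$ with $\sigma\circ T$ if and only if it intertwines $\rho$ with $\sigma$. Thus $[\rho]\mapsto[\rho\circ T]$ is an injective map on equivalence classes. Call $\rho$ \emph{periodic} if $\rho\circ T^n\cong\rho$ for some $n\ge1$.

\emph{Step 1. If a nontrivial $\rho$ is periodic, then $T$ is not transitive, and there are a proper subgroup $Y$ of $X$ and $m\ge1$ with $T^m(x)x^{-1}\in Y$ for all $x$.}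
Let $\rho\circ T^n\cong\rho$ and $Y_0=\ker\rho$. This is a proper normal subgroup, clopen since $\rho$ depends on finitely many cells, and $T^{-n}Y_0=\ker(\rho\circ T^n)=Y_0$. Put $Y=\bigcap_{j=0}^{n-1}T^{-j}Y_0$, a proper clopen normal subgroup with $T^{-1}Y=\bigcap_{j=1}^{n}T^{-j}Y_0=Y$. Since $T^k(Y)\subseteq Y$ never meets the nonempty open set $X\setminus Y$, the map $T$ is not transitive. By compactness $X/Y$ is finite, and $T^{-1}Y=Y$ means that $T$ induces an injective endomorphism of $X/Y$, hence an automorphism. If $m$ is its order, then $YT^m(x)=Yx$ for all $x$.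

\emph{Step 2. If no nontrivial $\rho$ is periodic, then $T$ is mixing.}
For nontrivial $\rho$ the classes $[\rho\circ T^n]$, $n\ge0$, are pairwise distinct, because $\rho\circ T^s\cong\rho\circ T^{t}$ with $s<t$ gives $\rho\cong\rho\circ T^{t-s}$ by injectivity. Let $[P],[R]$ be cylinders. Write $1_{[P]}=\sum_kh_k$ with $h_k$ a coefficient of $\sigma_k$, and $1_{[R]}=c+\sum_jg_j$ with $c$ constant and $g_j$ a coefficient of a nontrivial $\rho_j$. The $g_j$ are orthogonal to constants, so $c=\lambda[R]$. The function $g_j\circ T^n$ is a coefficient of $\rho_j\circ T^n$, which for large $n$ is inequivalent to each of the finitely many $\sigma_k$. For such $n$,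
\[
\lambda([P]\cap T^{-n}[R])=\lambda[R]\,\lambda[P]+\sum_{j,k}\int(g_j\circ T^n)\,\overline{h_k}\,d\lambda=\lambda[R]\,\lambda[P]>0 .
\]

Steps 1 and 2 give (i)$\Rightarrow$(ii), and the converse is immediate.

\emph{Step 3. (iii)$\Rightarrow$(i).} Suppose $T$ is not transitive. By Step 2 some nontrivial $\rho$ is periodic; take $Y$ and $m$ from Step 1. The map $x\mapsto T^m(x)x^{-1}$ need not be a homomorphism, but it is a CA with image in $Y\ne X$. By the Garden of Eden theorem there are $x\ne y$, differing in finitely many cells, with $T^m(x)x^{-1}=T^m(y)y^{-1}$. Multiplying by $T^m(y)^{-1}$ on the left and by $x$ on the right gives $T^m(z)=z$ for the finite configuration $z=y^{-1}x\ne1$.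

\emph{Step 4. (ii)$\Rightarrow$(iii).} Suppose $T$ is mixing and $T^n(z)=z$ with $z\ne1$ finite and $n\ge1$. To reverse Step 3 one would like $z$ to lie in the kernel of $x\mapsto T^n(x)x^{-1}$, which makes sense only for abelian $G$. So we distinguish whether or not $z$ survives in the abelianization. Let $G'=[G,G]$.

\emph{Case 1: $z\notin(G')^{\mathbb{Z}^d}$.} Endomorphisms of $G$ map $G'$ into $G'$, so $T$ induces a group CA $\bar T$ on $\bar X=(G/G')^{\mathbb{Z}^d}$, a factor of $T$ and hence mixing. The image $\bar z$ of $z$ is finite, different from $1$, and fixed by $\bar T^n$. As $\bar X$ is abelian, the CA $S(x)=\bar T^n(x)x^{-1}$ is an endomorphism, and $S(\bar z)=1=S(1)$. So $S$ is not pre-injective, hence not surjective. The subgroup $S(\bar X)$ is compact and proper, so it misses a cylinder over some finite $B$, and $Y=\{x:x|_B\in S(\bar X)|_B\}$ is a proper clopen subgroup containing $S(\bar X)$. For $x\in Y$ we have $\bar T^n(x)=S(x)x\in Y$. So $\bar T^{nk}(Y)$ misses $\bar X\setminus Y$ for all $k$, which contradicts mixing.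

\emph{Case 2: $z\in(G')^{\mathbb{Z}^d}$.} Fix $i$ with $z_i\ne1$ and let $V=\operatorname{supp}z-i$, a finite set. Mixing, applied to the finitely many pairs of open sets $\{x:x_v=1\}$ and $\{x:x_0=g\}$ with $v\in V$ and $g\in G$, gives $k\ge1$ such that
\begin{equation}\label{eq:fill}
\{T^{nk}(x)_0:\ x_v=1\}=G\qquad\text{for every }v\in V.
\end{equation}
Let $\theta_v$ be the local endomorphisms of $T^{nk}$ and $H_v=\theta_v(G)$. From $1\neq z_i=T^{nk}(z)_i=\prod_v\theta_v(z_{i+v})$ we get $v$ with $\theta_v(z_{i+v})\ne1$. Then $v\in V$, and $\theta_v(G')=[H_v,H_v]$ is nontrivial, so $H_v$ is not abelian and its centralizer in $G$ is a proper subgroup. But if $x_v=1$, then $T^{nk}(x)_0=\prod_{w\ne v}\theta_w(x_w)$ commutes with $H_v$, because images of different local endomorphisms commute. This contradicts \eqref{eq:fill}.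
\end{proof}

\section{Surjectivity makes the nonunits rigid}\label{sec:rigid}

We return to a monoid CA $F$ over $M$. The first consequence of surjectivity is that a nonunit cannot disappear.

\begin{lemma}\label{lem:surj}
Let $F$ be surjective.
\begin{enumerate}
\item[(i)] If $m\notin U$, then $\varphi_v(m)\notin U$ for some $v\in N$.
\item[(ii)] $F^{-1}(U^{\mathbb{Z}^d})=U^{\mathbb{Z}^d}$; hence $F_U$ is surjective.
\item[(iii)] \textup{(T3)} holds.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose $\varphi_v(m)\in U$ for all $v$. Let $e=m^k$ be idempotent; then $e\notin U$, so $e\ne1$. Each $\varphi_v(e)=\varphi_v(m)^k$ is an idempotent unit, hence $1$. So $F(e@0)=1=F(1)$, and $F$ is not pre-injective, contrary to the Garden of Eden theorem.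

(ii) Let $F(x)\in U^{\mathbb{Z}^d}$ and $k\in\mathbb{Z}^d$. For $v\in N$, the element $\varphi_v(x_k)$ is a factor of the unit $F(x)_{k-v}$ in \eqref{eq:local}, hence a unit. By (i), $x_k\in U$. The reverse inclusion holds because $F$ maps units to units.

(iii) Given $m$, choose $x$ with $F(x)=m@0$. For $k\in N$ and $v\in N\setminus\{k\}$, the element $\varphi_v(x_k)$ is a factor of $F(x)_{k-v}=1$, hence a unit. So $x_k\in D_k$, and $m=F(x)_0=\prod_{v\in N}\varphi_v(x_v)$.
\end{proof}

To obtain (T2a) we view $F_Q$ as an automorphism of the monoid of finite configurations over $Q$. This monoid is a direct sum of the indecomposable pieces $Q_a@i$, one for each track and cell, and we want the automorphism to permute the pieces. For groups this fails: $\mathbb{Z}/2\times\mathbb{Z}/2$ is the direct product of any two of its three subgroups of order two. For conical monoids it holds.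

\begin{lemma}\label{lem:KS}
Let $Y$ be a conical monoid and $Y=\bigoplus_sA_s=\bigoplus_tB_t$ with all $A_s,B_t$ nontrivial and indecomposable. Then each $A_s$ equals exactly one $B_t$, and this defines a bijection of the index sets.
\end{lemma}

\begin{proof}
Let $y\in A_s$ and write $y=\prod_tb_t$ with $b_t\in B_t$. For $s'\ne s$, taking $A_{s'}$-components gives $1=\prod_t(b_t)_{s'}$, so every $(b_t)_{s'}$ is $1$ by conicality. Thus $b_t\in A_s$, and $A_s=\bigoplus_t(A_s\cap B_t)$. Choose $t$ with $A_s\cap B_t\neq1$. Then $A_s$ is the direct product of $A_s\cap B_t$ and the sum of the remaining terms, so the latter is trivial and $A_s\subseteq B_t$. By symmetry $B_t\subseteq A_{s'}$ for some $s'$. Different summands of one decomposition intersect trivially, so $1\neq A_s\subseteq A_{s'}$ forces $s'=s$, and $A_s=B_t$. For the same reason $t$ is unique and $s\mapsto t$ is injective. It is onto by symmetry.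
\end{proof}

\begin{lemma}\label{lem:T2a}
If $F_Q$ is surjective, then \textup{(T2a)} holds.
\end{lemma}

\begin{proof}
Let $Y\subseteq Q^{\mathbb{Z}^d}$ be the monoid of finite configurations. It is conical, and $Y=\bigoplus_{a,i}Q_a@i$. By \eqref{eq:local}, $F_Q$ maps $Y$ into $Y$, injectively by the Garden of Eden theorem. It maps $Y$ onto $Y$: let $y\in Y$, choose $x$ with $F_Q(x)=y$, and let $x_k\ne1$. The only unit of $Q$ is $1$, so Lemma~\ref{lem:surj}(i) for $F_Q$ gives $v\in N$ with $\bar\varphi_v(x_k)\ne1$, and then $y_{k-v}\ne1$ by conicality. Hence $\operatorname{supp}x\subseteq\operatorname{supp}y+N$ is finite.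

So $F_Q|_Y$ is an automorphism, and $Y=\bigoplus_{a,i}F_Q(Q_a@i)$ is a second decomposition into nontrivial indecomposables. By Lemma~\ref{lem:KS}, $F_Q(Q_a@0)=Q_{\tau(a)}@(-w_a)$ for some index $\tau(a)$ and some $w_a\in\mathbb{Z}^d$, and shifting gives $F_Q(Q_a@i)=Q_{\tau(a)}@(i-w_a)$. Every piece $Q_b@j$ occurs, so $\tau$ is onto, hence a permutation. Since $\bar\varphi_v(q)=F_Q(q@0)_{-v}$, the map $\bar\varphi_{w_a}$ restricts to a bijection $Q_a\to Q_{\tau(a)}$, and $\bar\varphi_v(Q_a)=1$ for $v\ne w_a$. Finally $w_a\in N$ because $\bar\varphi_{w_a}\not\equiv1$.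
\end{proof}

Under (T2a) we can follow each track for $n$ steps. Its total \emph{displacement} is
\[
s_n(a)=\sum_{l=0}^{n-1}w_{\tau^l(a)}\qquad(n\geq 0).
\]

\begin{lemma}\label{lem:disp}
Assume \textup{(T2a)}. Let $a$ lie in the cycle $c$ of $\tau$, of length $\ell$, and let $n\geq 0$.
\begin{enumerate}
\item[(i)] There is an isomorphism $\beta\colon Q_a\to Q_{\tau^n(a)}$ with $F_Q^n(x)^{(\tau^n(a))}_{j-s_n(a)}=\beta(x^{(a)}_j)$ for all $x\in Q^{\mathbb{Z}^d}$ and $j\in\mathbb{Z}^d$. In particular $F_Q^n$ maps $Q_a@k$ isomorphically onto $Q_{\tau^n(a)}@(k-s_n(a))$.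
\item[(ii)] For $x\in M$ and $k\in\mathbb{Z}^d$,
\[
\{j:\ F^n(x@k)_j\notin U\}=\{k-s_n(b):\ 1\le b\le r,\ p(x)^{(b)}\ne1\}.
\]
\item[(iii)] $s_{n+\ell}(a)=s_n(a)+\delta_c$. Hence $|s_n(a)|\to\infty$ if $\delta_c\neq0$, and $s_n(a)=(n/\ell)\delta_c$ if $\ell$ divides $n$.
\item[(iv)] If $F_Q$ is transitive, then \textup{(T2b)} holds.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Iterate \eqref{eq:track}, using $s_{n+1}(a)=s_n(a)+w_{\tau^n(a)}$. Every pair (track, cell) has the form $(\tau^n(b),j-s_n(b))$ for a unique pair $(b,j)$, so for $x=q@k$ with $q\in Q_a$ all components of $F_Q^n(x)$ are trivial except the one coming from $(a,k)$.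

(ii) As $p^{-1}(1)=U$, the left side is the support of $p(F^n(x@k))=F_Q^n(p(x)@k)$. By (i), the nontrivial components of this configuration are those at the pairs $(\tau^n(b),k-s_n(b))$ with $p(x)^{(b)}\neq1$.

(iii) The difference $s_{n+\ell}(a)-s_n(a)$ is the sum of $w_b$ over $\ell$ consecutive points $b$ of the cycle $c$.

(iv) Suppose $\delta_c=0$. By (iii) the sequence of pairs $(\tau^l(a),-s_l(a))$, $l\ge0$, has period $\ell$, so
\[
Z=\big\{x\in Q^{\mathbb{Z}^d}:\ x^{(\tau^l(a))}_{-s_l(a)}=1\text{ for all }l\ge0\big\}
\]
is defined by finitely many conditions and is clopen. It contains $1$ and not $q@0$ for $1\ne q\in Q_a$. If $x\in Z$, then by \eqref{eq:track} condition $l$ for $x$ gives condition $l+1$ for $F_Q(x)$, and condition $\ell$ is condition $0$. So $F_Q(Z)\subseteq Z$, no iterate of $Z$ meets its complement, and $F_Q$ is not transitive.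
\end{proof}

\section{From the three conditions to mixing}\label{sec:suff}

We follow Example~\ref{ex:trail}. The new difficulty is to bring a prescribed letter into a prescribed cell of the window at time $n$. A letter $x@k$ with components on several tracks can produce nonunits in several cells, and a nonunit in the wrong cell cannot be repaired. So we use only sources that produce a nonunit in at most one cell. Call $g\in M$ \emph{$n$-clean} if $g=F^n(x@k)_0$ for some $x\in M$, $k\in\mathbb{Z}^d$ with $F^n(x@k)_j\in U$ for all $j\ne0$. Condition (T3) says that there are enough clean elements for one step, and the next lemma extends this to $n$ steps.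

\begin{lemma}\label{lem:clean}
Assume \textup{(T3)}. For every $n\ge0$, the units and the $n$-clean elements generate $M$.
\end{lemma}

\begin{proof}
Let $E_n$ be the submonoid they generate. Every $x$ is $0$-clean (take $k=0$), so $E_0=M$. Assume $E_n=M$. By (T3) it suffices to show $\varphi_v(y)\in E_{n+1}$ for $v\in N$ and $y\in D_v$. Write $y=y_1\cdots y_t$ with each $y_s$ a unit or $n$-clean. For $v'\in N\setminus\{v\}$ the product $\prod_s\varphi_{v'}(y_s)=\varphi_{v'}(y)$ is a unit, so each $\varphi_{v'}(y_s)$ is a unit; that is, $y_s\in D_v$. It remains to show $\varphi_v(y_s)\in E_{n+1}$ for each $s$. If $y_s\in U$, then $\varphi_v(y_s)\in U$. Otherwise let $h=F^n(x@k)$ with $h_0=y_s$ and $h_j\in U$ for $j\ne0$, and consider $F(h)_i=\prod_{v'\in N}\varphi_{v'}(h_{i+v'})$. All factors are units except possibly the one with $v'=-i$, which is $\varphi_{-i}(y_s)$. For $i\ne-v$ this is a unit too, since $y_s\in D_v$. For $i=-v$ we get $F(h)_{-v}=\varphi_v(y_s)u$ with $u\in U$. As $F^{n+1}(x@(k+v))_j=F(h)_{j-v}$, the element $\varphi_v(y_s)u$ is $(n+1)$-clean, and $\varphi_v(y_s)=(\varphi_v(y_s)u)u^{-1}\in E_{n+1}$.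
\end{proof}

Assume (T1), (T2), (T3) and fix a finite window $\Lambda$. By (T1), Lemma~\ref{lem:sur} and Proposition~\ref{prop:group}, $F_U$ is mixing. By (T2) and Lemma~\ref{lem:disp}(iii), all displacements tend to infinity. Since $U^\Lambda$ is finite, there is $n_0$ such that for all $n\ge n_0$:
\begin{enumerate}
\item[($\alpha$)] $s_n(a)\notin\Lambda-\Lambda=\{i-j:i,j\in\Lambda\}$ for all $a$;
\item[($\beta$)] $\{F^n(u)|_\Lambda:\ u\in U^{\mathbb{Z}^d},\ u|_\Lambda=1\}=U^\Lambda$.
\end{enumerate}
For $P\in M^\Lambda$ let $\hat P$ be the configuration equal to $P$ on $\Lambda$ and to $1$ elsewhere. Every $x\in[P]$ is uniquely $x=\hat Py$ with $y|_\Lambda=1$, and $F^n(x)|_\Lambda=F^n(\hat P)|_\Lambda\cdot F^n(y)|_\Lambda$. We study the two factors separately.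

\begin{lemma}\label{lem:window}
Assume \textup{(T1)--(T3)} and let $n\ge n_0$.
\begin{enumerate}
\item[(i)] For every $P\in M^\Lambda$ the pattern $\sigma_P=F^n(\hat P)|_\Lambda$ lies in $U^\Lambda$.
\item[(ii)] $\mathcal{R}=\{F^n(y)|_\Lambda:\ y\in M^{\mathbb{Z}^d},\ y|_\Lambda=1\}$ equals $M^\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $j\in\Lambda$ we have $F^n(\hat P)_j=\prod_{k\in\Lambda}F^n(P_k@k)_j$. If a factor were a nonunit, Lemma~\ref{lem:disp}(ii) would give $j=k-s_n(a)$ for some $a$, so $s_n(a)=k-j\in\Lambda-\Lambda$, contrary to ($\alpha$).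

(ii) The set $\mathcal{R}$ is the image of a submonoid under a homomorphism, so it is a submonoid of $M^\Lambda$, and it contains $U^\Lambda$ by ($\beta$). The patterns $(g@i)|_\Lambda$ with $i\in\Lambda$, $g\in M$ generate $M^\Lambda$. For fixed $i$, the set of $g$ with $(g@i)|_\Lambda\in\mathcal{R}$ is a submonoid of $M$ containing $U$. By Lemma~\ref{lem:clean} it suffices to show that it contains every $n$-clean nonunit $g$. Let $g=F^n(x@k)_0$ with $F^n(x@k)_j\in U$ for $j\neq0$. By Lemma~\ref{lem:disp}(ii), $0=k-s_n(a)$ for some $a$, so $k+i=i+s_n(a)\notin\Lambda$ by ($\alpha$). Hence $y=x@(k+i)$ is $1$ on $\Lambda$, and $F^n(y)|_\Lambda\in\mathcal{R}$ has the value $g$ at $i$ and units elsewhere. Multiplying by the pattern in $U^\Lambda\subseteq\mathcal{R}$ that has $1$ at $i$ and the inverses of these units elsewhere gives $(g@i)|_\Lambda$.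
\end{proof}

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(b)}]
Let $P,R\in M^\Lambda$ and $n\ge n_0$. By Lemma~\ref{lem:window} there is $y$ with $y|_\Lambda=1$ and $F^n(y)|_\Lambda=\sigma_P^{-1}R$. Then $x=\hat Py\in[P]$ and $F^n(x)|_\Lambda=\sigma_P\sigma_P^{-1}R=R$. So $F^n([P])\cap[R]\ne\varnothing$ for all $n\ge n_0$.
\end{proof}

The same factorization gives exact independence. The initial pattern $P$ influences the window at time $n$ only through the unit pattern $\sigma_P$, and by ($\beta$) the distribution of the other factor does not change under multiplication by units.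

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(c)}$\Rightarrow$\textup{(b)}]
Assume (d). We have shown that $F$ is mixing, so it is surjective by Lemma~\ref{lem:sur} and preserves $\mu$ by the balance theorem. Let $n\ge n_0$. Let $x$ be random with law $\mu$, and let $y$ be $1$ on $\Lambda$ and $x$ off $\Lambda$; then $y$ is independent of $x|_\Lambda$. Let $\eta$ be the law of $F^n(y)|_\Lambda$. Given $\sigma\in U^\Lambda$, take $u\in U^{\mathbb{Z}^d}$ with $u|_\Lambda=1$ and $F^n(u)|_\Lambda=\sigma$, by ($\beta$). Left multiplication by the unit $u_j$ permutes $M$, so the cells of $uy$ off $\Lambda$ are again independent and uniform, and $uy$ has the same law as $y$. Hence $\sigma\cdot F^n(y)|_\Lambda=F^n(uy)|_\Lambda$ has law $\eta$. On the event $x|_\Lambda=P$ we have $F^n(x)|_\Lambda=\sigma_P\cdot F^n(y)|_\Lambda$ with $\sigma_P\in U^\Lambda$, so by independence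
\[
\mu([P]\cap F^{-n}[R])=\mu[P]\,\eta(R)\qquad(P,R\in M^\Lambda).
\]
Summing over $P$ gives $\eta(R)=\mu(F^{-n}[R])=\mu[R]$. This proves (c).

For the parenthetical claim in (c), let $A,B$ be Borel sets and $\epsilon>0$. Choose $A',B'$, each a union of cylinders over one window $\Lambda$, with $\mu(A\triangle A')<\epsilon$ and $\mu(B\triangle B')<\epsilon$. By additivity $\mu(A'\cap F^{-n}B')=\mu(A')\mu(B')$ for $n\ge n_0$, and $\mu(F^{-n}B\triangle F^{-n}B')<\epsilon$ by invariance. So $|\mu(A\cap F^{-n}B)-\mu(A)\mu(B)|<4\epsilon$ for $n\ge n_0$.

Finally (c) implies (b), because $\mu[P]\,\mu[R]>0$ forces $F^n([P])\cap[R]\neq\varnothing$.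
\end{proof}

\section{From transitivity to the three conditions}\label{sec:nec}

Statement (a) implies (e) by Lemma~\ref{lem:sur} and because $F_Q$, $F_\Gamma$ are factors of $F$. From (e), conditions (T2) and (T3) follow from Section~\ref{sec:rigid}. The difficulty is (T1), since $F_U$ is not a factor. The homomorphism $\gamma|_U\colon U\to\Gamma$ relates $F_U$ to the factor $F_\Gamma$, but its kernel
\[
K=\{u\in U:\gamma(u)=1\}
\]
can be all of $U$. The following case shows what controls $K$.

\begin{example}\label{ex:zero}
Let $M=G\cup\{0\}$ be a finite group with a zero adjoined. Then $U=G$, $Q=\{0,1\}$, and $\gamma(g)=\gamma(g)\gamma(0)=\gamma(0)=1$, so $K=U$ and $F_\Gamma$ carries no information. Assume (T2), with $w=w_1\ne0$. For $v\ne w$ the element $\varphi_v(0)$ is an idempotent unit, so it is $1$, and $\varphi_v(g)=\varphi_v(g)\varphi_v(0)=\varphi_v(0)=1$. Hence $F(x)_i=\varphi_w(x_{i+w})$: the units are forced to travel with the nonunits, and supports drift away.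
\end{example}

In general, too, the units in $K$ are tied to the tracks and inherit their drift. By Proposition~\ref{prop:group} we need this only in the following form.

\begin{lemma}\label{lem:K}
Assume \textup{(T2)}. If $z\in K^{\mathbb{Z}^d}$ is finite and $F^n(z)=z$ for some $n\ge1$, then $z=1$.
\end{lemma}

\begin{proof}
Replacing $n$ by a multiple, we may assume $\tau^n=\mathrm{id}$. Let $\psi_v$ be the local endomorphisms of $F^n$. The induced maps $\bar\psi_v$ on $Q$ are the local endomorphisms of $F_Q^n$, so $\bar\psi_v(q)=F_Q^n(q@0)_{-v}$. Put $\omega_a=s_n(a)$. By Lemma~\ref{lem:disp}(i),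
\[
\bar\psi_{\omega_a}(Q_a)=Q_a,\qquad\bar\psi_v(Q_a)=1\quad(v\ne\omega_a),
\]
and $\omega_a\neq0$ by Lemma~\ref{lem:disp}(iii) and (T2b), since the length of each cycle divides $n$.

By \eqref{eq:univ}, every homomorphism from $M$ to a group sends $K$ to $1$, so we look for homomorphisms $M\to U$. An endomorphism of $M$ has image in $U$ as soon as the induced map on $Q$ is trivial on every $Q_a$, because the $Q_a$ generate $Q$ and $p^{-1}(1)=U$. This applies to $\psi_0$, as $0\neq\omega_a$ for all $a$. It also applies to $\psi_v\psi_w$ for $v\ne w$: if $w\ne\omega_a$, then $\bar\psi_w(Q_a)=1$, and if $w=\omega_a$, then $\bar\psi_v\bar\psi_w(Q_a)=\bar\psi_v(Q_a)=1$. Therefore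
\[
\psi_0(K)=1,\qquad\psi_v\psi_w(K)=1\quad(v\ne w).
\]
Apply $\psi_v$ to $z_i=F^n(z)_i=\prod_w\psi_w(z_{i+w})$. Only the factor with $w=v$ survives:
\[
\psi_v(z_i)=\psi_v\big(\psi_v(z_{i+v})\big).
\]
Thus $\psi_v(z_{i+v})=1$ implies $\psi_v(z_i)=1$, for every cell $i$. Let $v\ne0$. Since $z$ is finite, $z_{i+jv}=1$ for large $j$, and descending induction on $j$ gives $\psi_v(z_i)=1$. For $v=0$ this holds because $\psi_0(K)=1$. So all factors in $z_i=\prod_w\psi_w(z_{i+w})$ are $1$, and $z=1$.
\end{proof}

\begin{proposition}\label{prop:T1}
If $F$ is surjective, \textup{(T2)} holds and $F_\Gamma$ is transitive, then $F_U$ is transitive.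
\end{proposition}

\begin{proof}
The group CA $F_U$ is surjective by Lemma~\ref{lem:surj}(ii), and $F_\Gamma$ is surjective as a factor of $F$. Let $z\in U^{\mathbb{Z}^d}$ be finite with $F^n(z)=z$, $n\ge1$. Then $\gamma(z)$ is finite and fixed by $F_\Gamma^n$, so $\gamma(z)=1$ by Proposition~\ref{prop:group} for $F_\Gamma$. Thus $z\in K^{\mathbb{Z}^d}$, and $z=1$ by Lemma~\ref{lem:K}. Now Proposition~\ref{prop:group} for $F_U$ shows that $F_U$ is transitive.
\end{proof}

\begin{proof}[Proof of \textup{(e)}$\Rightarrow$\textup{(d)}]
Since $F$ is surjective, (T3) holds by Lemma~\ref{lem:surj}(iii), and the factor $F_Q$ is surjective, so (T2a) holds by Lemma~\ref{lem:T2a}. Since $F_Q$ is transitive, (T2b) holds by Lemma~\ref{lem:disp}(iv). Since $F_\Gamma$ is transitive, (T1) holds by Proposition~\ref{prop:T1}.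
\end{proof}

At this point (a), (b), (c), (d) and (e) are equivalent, and Theorem~\ref{thm:criterion} is proved.

\section{Finite periodic configurations}\label{sec:periodic}

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(f)}]
By (d), $F$ is transitive, hence surjective, and $F_U$ is surjective by Lemma~\ref{lem:surj}(ii). Let $z\ne1$ be finite with $F^n(z)=z$, $n\ge1$. If $z\in U^{\mathbb{Z}^d}$, this contradicts (T1) by Proposition~\ref{prop:group}. Otherwise $p(z_k)^{(a)}\ne1$ for some $k$ and $a$. For every $j\ge1$ we have $p(z)=F_Q^{nj}(p(z))$, so by Lemma~\ref{lem:disp}(i) the configuration $p(z)$ has a nontrivial component at the cell $k-s_{nj}(a)$. As $|s_{nj}(a)|\to\infty$, the support of $z$ is infinite, a contradiction.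
\end{proof}

For the converse, a cycle of drift $0$ gives a periodic configuration $q@0$ over $Q$, and we have to lift it to $M$. An arbitrary lift may leave a growing trail of units, as in Example~\ref{ex:trail}. An idempotent leaves no trail, because the trail consists of idempotent units.

\begin{proof}[Proof of \textup{(f)}$\Rightarrow$\textup{(d)}]
Surjectivity of $F$ gives (T3), (T2a) and surjectivity of $F_U$, by Lemmas~\ref{lem:surj} and~\ref{lem:T2a}. No power of $F_U$ fixes a finite configuration other than $1$, so (T1) holds by Proposition~\ref{prop:group}. Suppose $\delta_c=0$ for a cycle $c$ of length $\ell$, and let $a\in c$. Then $\tau^\ell(a)=a$ and $s_\ell(a)=0$, so $F_Q^\ell$ maps $Q_a@0$ isomorphically onto itself by Lemma~\ref{lem:disp}(i). Let $I$ be the set of idempotents $e\in M$ with $1\ne p(e)\in Q_a$. It is nonempty: if $1\ne p(x)\in Q_a$, then $x\notin U$, and an idempotent power $x^k$ is a nonunit with $p(x^k)\in Q_a$. Let $e\in I$. The configuration $h=F^\ell(e@0)$ is idempotent, and $p(h)=F_Q^\ell(p(e)@0)$ is a nontrivial element of $Q_a@0$. For $j\neq0$ the value $h_j$ is an idempotent unit,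 hence $1$. So $h=e'@0$ with $e'\in I$. Thus $F^\ell$ maps the finite nonempty set $\{e@0:e\in I\}$ into itself, and some $e@0\ne1$ is fixed by a power $F^{\ell t}$, $t\geq 1$. This contradicts (f), so (T2b) holds.
\end{proof}

This completes the proof of Theorem~\ref{thm:equiv}.

\begin{thebibliography}{1}

\bibitem{CDM}
Niccol\`o Castronuovo, Alberto Dennunzio, Luciano Margara,
\emph{Topological transitivity of group cellular automata is decidable},
arXiv:2601.16243 (2026).

\end{thebibliography}
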